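\title{Co-critical graphs with few edges: a counterexample to the Hanson--Toft conjecture}

\begin{abstract}
A co-critical graph is a non-complete graph that is edge-maximal with respect to having an $r$-coloring of its edges without a copy of $K_{t_i}$ in color $i$. Hanson and Toft conjectured that such a graph on $n$ vertices has at least $(R-2)(n-R+2)+\binom{R-2}{2}$ edges, where $R=R(K_{t_1},\dots,K_{t_r})$ is the Ramsey number. We show that the conjecture is false. For two colors and for $t_1,t_2$ large and of comparable size, in particular for $t_1=t_2=t$ large, there are co-critical graphs with at most $R^{1-c}n+C$ edges, so that the conjectured slope in $n$ is too large by a power of $R$. The construction makes the good colorings of the graph rigid by means of gadgets built on a sparse random hypergraph, and it ties the vertices of the gadgets to a small set of vertices by a code of affine functions over a finite field.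
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple; $e(G)$ is the number of edges of $G$, and $\overline G$ is its complement. For an integer $r\ge1$ and graphs $G,H_1,\dots,H_r$ we write $G\rightarrow(H_1,\dots,H_r)$, and say that $G$ \emph{arrows}, if every coloring of the edges of $G$ with the colors $1,\dots,r$ contains, for some $i$, a copy of $H_i$ all of whose edges have color $i$. Otherwise we write $G\nrightarrow(H_1,\dots,H_r)$. A non-complete graph $G$ is \emph{$(H_1,\dots,H_r)$-co-critical} if $G\nrightarrow(H_1,\dots,H_r)$ but $G+e\rightarrow(H_1,\dots,H_r)$ for every edge $e$ of $\overline G$. In this paper the graphs $H_i=K_{t_i}$ are cliques, and $R=R(K_{t_1},\dots,K_{t_r})$ is the classical Ramsey number, the least $N$ such that $K_N$ arrows.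

A graph that contains an arrowing graph arrows. Hence a co-critical graph has $n\ge R$ vertices, because $G+e\subseteq K_n$ arrows. Conversely, if $n\ge R$, then every non-arrowing graph on $n$ vertices becomes co-critical when edges are added one at a time for as long as the graph does not arrow. Co-critical graphs are thus the graphs at which this process can get stuck, and one asks how early it can get stuck: how few edges can a co-critical graph on $n$ vertices have?

Hanson and Toft observed that for every $n\ge R$ the join $J_n=K_{R-2}+\overline K_{n-R+2}$ of a clique on $R-2$ vertices with an independent set of $n-R+2$ vertices is co-critical. Indeed, color $K_{R-1}$ without a $K_{t_i}$ in color $i$, and replace one vertex by $n-R+2$ pairwise non-adjacent copies, each colored like the original. A clique contains at most one copy, so $J_n$ does not arrow; and an edge between two copies creates a $K_R$. The following conjecture, which we take from Song and Zhang~\cite{SZ}, says that no co-critical graph has fewer edges than $J_n$.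

\medskip
\noindent\textbf{Conjecture (Hanson and Toft).} \emph{Let $r\ge2$ and $t_1,\dots,t_r\ge3$, and let $G$ be a $(K_{t_1},\dots,K_{t_r})$-co-critical graph on $n$ vertices. Then}
\begin{equation}\label{eq:HT}
e(G)\ \ge\ (R-2)(n-R+2)+\binom{R-2}{2}.
\end{equation}

The right side is $e(J_n)$, so the bound would be best possible for every $n\ge R$. Linear growth in $n$ is certainly necessary.

\begin{proposition}\label{prop:lower}
Let $r\ge2$ and $t_1,\dots,t_r\ge3$. Every $(K_{t_1},\dots,K_{t_r})$-co-critical graph on $n>\sum_i(t_i-2)$ vertices has minimum degree at least $\sum_i(t_i-2)$, hence at least $\frac n2\sum_i(t_i-2)$ edges.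
\end{proposition}

\begin{proof}
Let $G$ be co-critical and $v\in V(G)$. If $v$ is adjacent to all other vertices, then $\deg v=n-1\ge\sum_i(t_i-2)$. Otherwise take a vertex $w\neq v$ not adjacent to $v$, and a coloring of $G$ with no $K_{t_i}$ in color $i$ for any $i$. Fix $i$ and extend the coloring to $G+vw$ by giving $vw$ the color $i$. Since $G+vw$ arrows, a forbidden monochromatic clique appears; it contains $vw$, so it is a $K_{t_i}$ in color $i$. Thus $v$ has at least $t_i-2$ neighbors joined to it in color $i$. For different $i$ these sets of neighbors are disjoint, so $\deg v\ge\sum_i(t_i-2)$. Summing the degrees gives the bound on the edges.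
\end{proof}

The same proof works for one color, where $R=t_1$ and the bound on the degree is $R-2$: the independent vertices of $J_n$ then have the smallest degree possible. The conjecture extrapolates from this picture, and it is the natural guess if one believes that the cheapest way to make $G+vw$ arrow is to create a $K_R$, which costs $R-2$ common neighbors of $v$ and $w$. For two colors, however, the bound $t_1+t_2-4$ of Proposition~\ref{prop:lower} and the slope $R-2$ are exponentially far apart when $t_1=t_2$. The proof above shows what is really required of a non-adjacent pair $v,w$: in \emph{every} admissible coloring and for every $i$, some $K_{t_i-2}$ of color $i$ is joined in color $i$ to both $v$ and $w$. If $G$ has very few admissible colorings, far fewer than $R-2$ neighbors may be enough for this. We carry this out.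

\begin{theorem}\label{thm:main}
For every $\varepsilon\in(0,1]$ there are $c>0$ and $L_0$ such that the following holds for all integers $t_1,t_2$ with $\min(t_1,t_2)\ge\varepsilon\max(t_1,t_2)$ and $\max(t_1,t_2)\ge L_0$. Let $R=R(K_{t_1},K_{t_2})$. Then $R^{1-c}<R-2$, and there is a constant $C=C(t_1,t_2)$ such that for all sufficiently large $n$ there is a $(K_{t_1},K_{t_2})$-co-critical graph on $n$ vertices with at most $R^{1-c}\,n+C$ edges.
\end{theorem}

The right side of~\eqref{eq:HT} minus $R^{1-c}n+C$ equals $(R-2-R^{1-c})\,n$ minus a constant, which is positive for large $n$. So the Hanson--Toft conjecture fails for all these pairs $(t_1,t_2)$; with $\varepsilon=1$ it fails for $t_1=t_2=t$ and every sufficiently large $t$. Apart from Proposition~\ref{prop:lower}, we claim nothing about $r\ge3$ or about small $t_i$.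

Theorem~\ref{thm:main} follows from a construction with an explicit slope. We write $R(a,b)=R(K_a,K_b)$.

\begin{theorem}\label{thm:explicit}
Let $k,t\ge3$ satisfy
\begin{equation}\label{eq:star}
R(k,t-1)\ge R(k-1,t),\quad\text{and if equality holds, then } k\ge t.
\end{equation}
Put $m=R(k,t-1)-1$ and $\mathcal M=\prod_{j=2}^{k}R(j,t)$. Let $s$ be a prime with
\[
\max(k,t)\le s\le m,\qquad s^2\ge16m,\qquad \mathcal M\,(k-2)\,(17/s)^{k-2}<1 .
\]
Then there is a constant $C$ such that for all large $n$ there is a $(K_k,K_t)$-co-critical graph on $n$ vertices with at most $Sn+C$ edges, where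
\[
S=3(k-1)\bigl[(t-2)(s+1)+k-2\bigr]+3(t-1)\bigl[(k-2)(s+1)+t-2\bigr]+2 .
\]
\end{theorem}

Condition~\eqref{eq:star} only fixes which of the two clique sizes is called $k$. The slope $S$ is $s$ times a polynomial in $k$ and $t$, so everything depends on how small $s$ can be taken.

Section~\ref{sec:twins} reduces Theorem~\ref{thm:explicit} to finding one non-arrowing graph $F$ with a vertex $v$ that can receive new neighbors only inside a set of $S$ vertices. Sections~\ref{sec:anchors}--\ref{sec:labels} describe the three ingredients of $F$: anchors, which forbid new edges at $v$ once certain edges have prescribed colors; senders, which prescribe these colors; and labels, which tie the vertices of the senders to the anchors. The graph $F$ is assembled in Section~\ref{sec:F}, and Section~\ref{sec:prime} chooses $s$. Each ingredient is first shown for $k=t=3$.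

\section{Conventions and Ramsey numbers}\label{sec:prelim}

From now on there are two colors, \emph{red} and \emph{blue}, and two integers $k,t\ge3$; we put $L=\max(k,t)$ and $[x]=\{1,\dots,x\}$. A coloring of the edges of a graph is \emph{good} if it has no red $K_k$ and no blue $K_t$, and a graph arrows if it has no good coloring. Edges are regarded as $2$-element sets of vertices. A \emph{red clique} is a set of vertices any two of which are joined by a red edge; sets with at most one vertex count as red cliques and as blue cliques, and accordingly $R(1,b)=R(a,1)=1$. A vertex is \emph{red to} a set if it is joined to all vertices of the set by red edges. The same terms are used for blue.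

One observation is used constantly. In a good coloring, if all vertices of a set $B$ are red to a red clique of size $i<k$ disjoint from $B$, then $B$ contains no red $K_{k-i}$. In particular, an edge whose two ends are red to a common red $K_{k-2}$ is not red, and a vertex adjacent to all vertices of a red $K_{k-1}$ sends a blue edge to one of them. The same holds with blue and $t$ in place of red and $k$.

Exchanging the colors shows $R(a,b)=R(b,a)$. For $a,b\ge2$ we have
\begin{equation}\label{eq:mono}
R(a,b)>R(a-1,b)\qquad\text{and}\qquad R(a,b)>R(a,b-1).
\end{equation}
For the first inequality, color the complete graph on $R(a-1,b)-1$ vertices without a red $K_{a-1}$ and a blue $K_b$, and add a vertex that is red to everything; the resulting coloring of the complete graph on $R(a-1,b)$ vertices has no red $K_a$ and no blue $K_b$. The second follows by exchanging the colors. We also need the bounds of Erd\H{o}s and Szekeres,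
\begin{equation}\label{eq:ES}
R(a,b)\le R(a,b-1)+R(a-1,b),\qquad R(a,b)\le\binom{a+b-2}{a-1}\qquad(a,b\ge2),
\end{equation}
and the bound of Erd\H{o}s, $R(j,j)\ge2^{j/2}$ for $j\ge2$.

Assume~\eqref{eq:star} and let $m=R(k,t-1)-1$. Since $k-1,t-1\ge2$, the inequalities~\eqref{eq:mono} give
\begin{equation}\label{eq:m}
m\ge R(k-1,t-1)\ge2,\qquad m\ge R(k,t-2),\qquad m\ge R(k-1,t)-1\ge R(k-2,t),
\end{equation}
where only the bound $m\ge R(k-1,t)-1$ uses~\eqref{eq:star}. By~\eqref{eq:ES} and~\eqref{eq:star},
\begin{equation}\label{eq:half}
R(k,t)\le 2R(k,t-1)=2(m+1).
\end{equation}

\section{Reduction to one vertex}\label{sec:twins}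

The graph $J_n$ arises from $K_{R-1}$ by replacing one vertex by many non-adjacent twins, and its slope is the degree of that vertex. The same operation can be applied to other graphs. Its advantage is that we need no control over the non-edges that avoid the replaced vertex: filling them in costs a number of edges that does not depend on $n$.

\begin{lemma}\label{lem:twins}
Let $F$ be a non-arrowing graph, $v\in V(F)$ and $\mathcal S\subseteq V(F)\setminus\{v\}$ with $V(F)\ne\mathcal S\cup\{v\}$. Suppose that
\begin{enumerate}
\item[(i)] for every $w\in V(F)\setminus(\mathcal S\cup\{v\})$ we have $vw\notin E(F)$, and $F+vw$ arrows;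
\item[(ii)] the graph $F'$ obtained from $F$ by adding a new vertex $v'$ joined to $v$ and to all neighbors of $v$ arrows.
\end{enumerate}
Then for every $n\ge|V(F)|$ there is a co-critical graph on $n$ vertices with at most $|\mathcal S|\,n+\binom{|V(F)|}{2}$ edges.
\end{lemma}

\begin{proof}
Let $F^*\supseteq F$ be an edge-maximal non-arrowing graph on $V(F)$. By (i), all neighbors of $v$ in $F^*$ lie in $\mathcal S$. Replace $v$ by $N=n-|V(F)|+1$ pairwise non-adjacent vertices $v_1,\dots,v_N$, each with neighborhood $N_{F^*}(v)$, and call the result $G$. It has $n$ vertices and at most $|\mathcal S|\,N+\binom{|V(F)|-1}{2}$ edges. It is not complete, since $v_1$ has no neighbor in the nonempty set $V(F)\setminus(\mathcal S\cup\{v\})$. It does not arrow: take a good coloring of $F^*$ and color each edge $v_iw$ like $vw$; a clique contains at most one $v_i$, so it corresponds to a clique of $F^*$ with the same colors.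

Let $e$ be an edge of $\overline G$. If $e$ contains no $v_i$, then $e$ is a non-edge of $F^*$ and $G+e$ contains a copy of $F^*+e$. If $e=v_iw$ with $w\notin\{v_1,\dots,v_N\}$, then $vw$ is a non-edge of $F^*$ and $G+e$ contains a copy of $F^*+vw$. In both cases $G+e$ arrows by the maximality of $F^*$. If $e=v_iv_j$, then $G+e$ contains a copy of $F'$, with $v_i,v_j$ in the roles of $v,v'$, because $N_F(v)\subseteq N_{F^*}(v)$; so $G+e$ arrows by (ii).
\end{proof}

The graph $F$ may be enormous, but condition (i) must hold for \emph{every} vertex outside the small set $\mathcal S$, including all vertices of the gadgets that we use to make the colorings rigid. This is the main difficulty of the construction.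

\section{Anchors}\label{sec:anchors}

Suppose for the moment that we can prescribe the colors of some edges. Such edges carry a type, \emph{red-type} or \emph{blue-type}, and a coloring \emph{respects the types} if all red-type edges are red and all blue-type edges are blue. To make the pair $vw$ uncolorable we want a blue $K_{t-2}$ to which both $v$ and $w$ are blue, and a red $K_{k-2}$ to which both are red.

The edges at $v$ and $w$ used for this cannot be given types. The gadget that enforces the type of an edge is joined to both ends of the edge. At $v$ it would enlarge $\mathcal S$; at $w$ it would bring new vertices that have to be treated like $w$, and the process would not end. So the colors at $v$ and $w$ have to follow from typed edges inside $\mathcal S$. For $w$ this is easy: if $w$ is joined to a whole red $K_{k-1}$, one of these edges is blue. We do not know which one, so $v$ has to be blue to the \emph{whole} $K_{k-1}$. This is forced in two steps, each of which reverses the color.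

\begin{example}\label{ex:anchor}
Let $k=t=3$, so that good means free of monochromatic triangles, and consider the colored graph in Figure~\ref{fig:anchor}. Let $u$ be a new vertex joined to all eight vertices, in a good coloring. Since $aa'$ is red, one of $ua,ua'$ is blue, say $ua$. Since $az_1$ and $az_2$ are blue, $uz_1$ and $uz_2$ are red. Every $x_{\sigma,\ell}$ is red to $z_\ell$, so $ux_{\sigma,\ell}$ is blue. Now let $w$ be joined to $x_{0,1}$ and $x_{0,2}$. These two vertices form a red edge, so $w$ is blue to one of them, and so is $u$; hence an edge $uw$ could not be blue. A second copy of the figure with the colors exchanged, joined to $u$ and $w$ in the same way, rules out red. Two vertices $z_1,z_2$ are needed: a single $z$ that is red to $x_{0,1}$ and $x_{0,2}$ would close a red triangle.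
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every circle/.style={radius=2pt}]
\coordinate (a) at (-1,2);      \coordinate (b) at (1,2);
\coordinate (z1) at (-2.2,0.8); \coordinate (z2) at (2.2,0.8);
\coordinate (x1) at (-0.8,-0.1);\coordinate (x2) at (0.8,-0.1);
\coordinate (x3) at (-0.8,-1.1);\coordinate (x4) at (0.8,-1.1);
\draw[red,thick] (a)--(b) (x1)--(x2) (x3)--(x4) (z1)--(x1) (z1)--(x3) (z2)--(x2) (z2)--(x4);
\draw[blue,thick,dashed] (z1)--(a) (z1)--(b) (z2)--(a) (z2)--(b);
\fill (a) circle node[above]{$a$};        \fill (b) circle node[above]{$a'$};
\fill (z1) circle node[left]{$z_1$};      \fill (z2) circle node[right]{$z_2$};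
\fill (x1) circle node[above right]{$x_{0,1}$}; \fill (x2) circle node[above left]{$x_{0,2}$};
\fill (x3) circle node[below]{$x_{1,1}$}; \fill (x4) circle node[below]{$x_{1,2}$};
\end{tikzpicture}
\caption{The graph $\mathcal X$ for $k=t=3$ and $s=2$; solid edges are red, dashed edges are blue. If a new vertex is joined to all eight vertices without creating a monochromatic triangle, it is red to $z_1,z_2$ and blue to the four vertices $x_{\sigma,\ell}$.}
\label{fig:anchor}
\end{figure}

For the general definition let $s$ be a prime and $\mathbb F_s$ the field with $s$ elements; in this section $\mathbb F_s$ serves only as an index set. The graph $\mathcal X$ has vertex set $\hat X\cup Z\cup X$, and all its edges are typed.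
\begin{itemize}
\item $\hat X$ consists of sets $\hat X_j$ ($j\in[t-2]$) of size $k-1$. Pairs inside a set $\hat X_j$ are red-type edges; pairs between different sets are blue-type edges.
\item $Z$ consists of sets $Z_\ell$ ($\ell\in[k-1]$) of size $k-2$. Pairs inside a set $Z_\ell$ are red-type edges; different sets are not joined. All pairs between $Z$ and $\hat X$ are blue-type edges.
\item $X$ consists of \emph{blocks} $X_{j,\sigma}=\{x_{j,\sigma,\ell}:\ell\in[k-1]\}$ for $j\in[t-2]$ and $\sigma\in\mathbb F_s$; the blocks with first index $j$ form \emph{row $j$}. Pairs inside a block are red-type edges, pairs between different rows are blue-type edges, and different blocks of the same row are not joined. The vertex $x_{j,\sigma,\ell}$ is joined to all of $Z_\ell$ by red-type edges.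
\end{itemize}
There are no other edges. The graph $\mathcal Y$ on $\hat Y\cup W\cup Y$ is obtained by exchanging $k$ with $t$ and red with blue. It has sets $\hat Y_j$ ($j\in[k-2]$) of size $t-1$, sets $W_\ell$ ($\ell\in[t-1]$) of size $t-2$, and blocks $Y_{j,\sigma}=\{y_{j,\sigma,\ell}:\ell\in[t-1]\}$ for $j\in[k-2]$ and $\sigma\in\mathbb F_s$. The edges inside these sets and blocks and the edges from $y_{j,\sigma,\ell}$ to $W_\ell$ are blue-type; the edges between different sets $\hat Y_j$, between $W$ and $\hat Y$, and between different rows of $Y$ are red-type. The notion of a good coloring is invariant under this exchange, so every statement about $\mathcal X$ yields a mirror statement about $\mathcal Y$.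

An \emph{anchor} is the disjoint union of $\mathcal X$ and $\mathcal Y$, with no edges between them. Its number of vertices is
\begin{equation}\label{eq:size}
(k-1)\bigl[(t-2)(s+1)+k-2\bigr]+(t-1)\bigl[(k-2)(s+1)+t-2\bigr].
\end{equation}
A \emph{label} is a vector $\lambda\in\mathbb F_s^{\,L-2}$. To \emph{attach} a vertex $w$ to an anchor with label $\lambda$ means to join $w$ to all vertices of the blocks $X_{j,\lambda_j}$ ($j\in[t-2]$) and $Y_{j,\lambda_j}$ ($j\in[k-2]$), that is, to one block in each row. These edges have no type.

\begin{lemma}\label{lem:block}
Let $G$ be a graph containing an anchor, with a good coloring that respects the types of the anchor. Let $u$ be a vertex outside the anchor that is adjacent to all vertices of the anchor.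
\begin{enumerate}
\item[(a)] The vertex $u$ is blue to $X$ and red to $Y$.
\item[(b)] If $w\neq u$ is a vertex outside the anchor that is adjacent to all vertices of at least one block in every row of $X$ and of $Y$, then $uw\notin E(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $\hat X_j$ is a red $K_{k-1}$, so $u$ sends a blue edge to some $a_j\in\hat X_j$. The vertices $a_1,\dots,a_{t-2}$ form a blue $K_{t-2}$. Every $z\in Z$ is blue to it, and so is $u$; hence $uz$ is red. Now $u$ and $x_{j,\sigma,\ell}$ are both red to $Z_\ell$, which is a red $K_{k-2}$; hence $ux_{j,\sigma,\ell}$ is blue. The claim about $Y$ is the mirror statement.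

(b) Suppose that $uw$ is an edge. In row $j$ of $X$, the vertex $w$ is adjacent to a whole block, a red $K_{k-1}$, so it sends a blue edge to some vertex $x_j$ of that row. The vertices $x_1,\dots,x_{t-2}$ lie in different rows and form a blue $K_{t-2}$, and $u$ is blue to it by (a). So $uw$ is not blue. In row $j$ of $Y$, the vertex $w$ is adjacent to a whole block, a blue $K_{t-1}$, so it sends a red edge to some vertex $y_j$ of that row. The vertices $y_1,\dots,y_{k-2}$ form a red $K_{k-2}$, and $u$ is red to it by (a). So $uw$ is not red either, a contradiction.
\end{proof}

We also need to know that an anchor has no large monochromatic cliques of its own.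

\begin{lemma}\label{lem:cliques}
Color an anchor according to the types. Then it has no red $K_k$ and no blue $K_t$. Moreover:
\begin{enumerate}
\item[(a)] a blue clique in $X$ has at most one vertex in each row; blue cliques in $\hat X\cup X$ and blue cliques in $W$ have at most $t-2$ vertices;
\item[(b)] a red clique in $Y$ has at most one vertex in each row; red cliques in $\hat Y\cup Y$ and red cliques in $Z$ have at most $k-2$ vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
A clique lies in $\mathcal X$ or in $\mathcal Y$. We prove the statements about $\mathcal X$; those about $\mathcal Y$ are their mirror images.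

The red edges of $\mathcal X$ lie inside a set $\hat X_j$, inside a set $Z_\ell$, inside a block, or join $x_{j,\sigma,\ell}$ to $Z_\ell$. So a red clique that meets $\hat X$ lies in one $\hat X_j$ and has at most $k-1$ vertices, and a red clique in $Z$ lies in one $Z_\ell$ and has at most $k-2$ vertices. Any other red clique lies in $X\cup Z$ and meets $X$ in a nonempty subset of one block. Two vertices of a block have different indices $\ell$ and therefore no common neighbor in $Z$. So the clique lies in a block or in a set $\{x\}\cup Z_\ell$, and it has at most $k-1$ vertices.

The blue edges of $\mathcal X$ join different sets $\hat X_j$, or $Z$ to $\hat X$, or different rows of $X$. So a blue clique lies in $X$ or in $\hat X\cup Z$. In $X$ it has at most one vertex in each of the $t-2$ rows. In $\hat X\cup Z$ it has at most one vertex in each of the $t-2$ sets $\hat X_j$ and at most one vertex in $Z$, so at most $t-1$ vertices, and at most $t-2$ if it avoids $Z$.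
\end{proof}

If one block per row were enough, then by~\eqref{eq:size} an anchor would have only polynomially many vertices in $k$ and $t$. Section~\ref{sec:labels} explains why many blocks are needed.

\section{Senders}\label{sec:senders}

We now enforce the types. It suffices to have a gadget that forces two given edges to receive the same color: all red-type edges are then tied to one reference edge, and a blue-type edge $f$ is forced by placing it in a $K_k$ whose other edges are red-type.

\begin{example}\label{ex:sender}
Let $k=t=3$. Let $\Gamma$ be a triangle-free graph with chromatic number greater than $16$, let $e$ and $g$ be two further disjoint edges, and join the four vertices of $U=e\cup g$ to all of $\Gamma$. Consider a good coloring, and record for each vertex $y$ of $\Gamma$ the colors of its four edges to $U$. There are $16$ possible records, so some edge $yy'$ of $\Gamma$ has equal records at its ends: every $u\in U$ is red to $\{y,y'\}$ or blue to $\{y,y'\}$. If both kinds of $u$ occurred, $yy'$ could be neither red nor blue. So all eight edges have one color, and then $e$ and $g$, each of which forms a triangle with $y$, both have the other color. A good coloring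 exists: color $e$, $g$ and the edges of $\Gamma$ red and the edges between $U$ and $\Gamma$ blue. This is where $\Gamma$ has to be triangle-free.
\end{example}

In general the edge $yy'$ is replaced by a clique on $m=R(k,t-1)-1$ vertices (for $k=t=3$ indeed $m=2$). Such a clique is small enough to tolerate a vertex that is blue to it, and by~\eqref{eq:m} too large to tolerate much more. The graph $\Gamma$ is replaced by a hypergraph of high chromatic number without short cycles. Property (c) below plays no role in the sender. It will allow us to label the vertices of the hypergraph using a number $q$ of labels that does not depend on its size.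

\begin{lemma}\label{lem:hyper}
Let $m\ge2$, $p\ge1$ and $q=(m-1)p+1$. There is an $m$-uniform hypergraph $\mathcal H$ without isolated vertices such that
\begin{enumerate}
\item[(a)] distinct hyperedges share at most one vertex, and there are no three distinct hyperedges $h_1,h_2,h_3$ with distinct vertices $x\in h_1\cap h_2$, $y\in h_2\cap h_3$, $z\in h_1\cap h_3$;
\item[(b)] every coloring of $V(\mathcal H)$ with $p$ colors has a monochromatic hyperedge;
\item[(c)] there is a map $\kappa\colon V(\mathcal H)\to[q]$ that is injective on every hyperedge.
\end{enumerate}
\end{lemma}

\begin{proof}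
Let $V=V_1\cup\dots\cup V_q$ be a disjoint union of classes of size $N$, where $N$ is large, and let $\kappa(x)=i$ for $x\in V_i$. Call an $m$-subset of $V$ \emph{admissible} if it meets every class in at most one vertex. Choose each admissible set independently with probability $\theta=N^{-(m-1)+1/4}$. Property (c) holds for every outcome.

\emph{Few violations of} (a). Call a pair of distinct chosen sets \emph{bad} if their union has at most $2m-2$ vertices, and a triple of distinct chosen sets \emph{bad} if their union has at most $3m-3$ vertices. Every violation of (a) is a bad pair or a bad triple; for a triple, each of $x,y,z$ is counted at least twice in $|h_1|+|h_2|+|h_3|=3m$. To count pairs of $m$-sets with small union, choose a $(2m-2)$-set containing the union and two subsets of it: there are at most $(qN)^{2m-2}4^{2m-2}$ pairs. In the same way there are at most $(qN)^{3m-3}8^{3m-3}$ triples. So for a constant $C_1=C_1(m,p)$ the expected number of bad pairs and triples is at most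
\[
C_1\bigl(N^{2m-2}\theta^2+N^{3m-3}\theta^3\bigr)=C_1\bigl(N^{1/2}+N^{3/4}\bigr)\le2C_1N^{3/4}.
\]
By Markov's inequality, with probability at least $1/2$ their number is at most $4C_1N^{3/4}$.

\emph{Many monochromatic sets.} Fix a coloring $f\colon V\to[p]$. Each class has a color that is used on at least $N/p$ of its vertices. Since $q>(m-1)p$, some $m$ classes have the same such color, so at least $(N/p)^m$ admissible sets are monochromatic. The number of chosen ones is a binomial random variable with mean $\mu'\ge\mu:=(N/p)^m\theta=p^{-m}N^{5/4}$. Chernoff's bound says that a binomial variable with mean $\mu'$ is at most $\mu'/2$ with probability at most $e^{-\mu'/8}$. So fewer than $\mu/2$ monochromatic sets are chosen with probability at most $e^{-\mu/8}$. There are $p^{qN}$ colorings $f$, and $p^{qN}e^{-\mu/8}\to0$ as $N\to\infty$ because $\mu$ grows like $N^{5/4}$.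

For large $N$ there is therefore an outcome with at most $4C_1N^{3/4}$ bad pairs and triples in which every $f$ has at least $\mu/2>4C_1N^{3/4}$ monochromatic chosen sets. Delete one set from each bad pair and triple. Then (a) holds, and every $f$ still has a monochromatic set. Finally delete the isolated vertices; (b) survives, since every coloring of the remaining vertices extends to $V$.
\end{proof}

From now on we assume~\eqref{eq:star} and fix $m=R(k,t-1)-1$, $p=16$, $q=16(m-1)+1\le16m$, and $\mathcal H,\kappa$ as in Lemma~\ref{lem:hyper}. Let $\Gamma$ be the graph on $V(\mathcal H)$ in which two vertices are adjacent if they lie in a common hyperedge. By (a), each edge of $\Gamma$ lies in exactly one hyperedge, so we may color the cliques on the hyperedges independently of each other. The second half of (a) guarantees that no other cliques have to be watched.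

\begin{lemma}\label{lem:gamma}
Every nonempty clique of $\Gamma$ is contained in a hyperedge.
\end{lemma}

\begin{proof}
A single vertex lies in a hyperedge because $\mathcal H$ has no isolated vertices. Suppose that a clique contains two vertices $a,b$, which lie in a hyperedge $h$, and a vertex $c\notin h$. Take hyperedges $h'\ni a,c$ and $h''\ni b,c$. Both differ from $h$, since they contain $c$. Also $h'\ne h''$, since otherwise $h'$ and $h$ would share $a$ and $b$. The hyperedges $h,h',h''$ and the vertices $a\in h\cap h'$, $c\in h'\cap h''$, $b\in h\cap h''$ contradict (a).
\end{proof}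

A \emph{sender} between two disjoint edges $e$ and $g$ is a copy of $\Gamma$, disjoint from $e\cup g$, all of whose vertices are joined to the four vertices of $e\cup g$.

\begin{lemma}\label{lem:sender}
If a graph contains a sender between $e$ and $g$, then in every good coloring $e$ and $g$ have the same color. This color can be blue only if equality holds in~\eqref{eq:star}.
\end{lemma}

\begin{proof}
Let $U=e\cup g$. Assign to each vertex $y$ of $\Gamma$ the vector of the colors of the four edges $uy$, $u\in U$. There are $16$ possible vectors, so by Lemma~\ref{lem:hyper}(b) the vector is constant on some hyperedge $h$: each $u\in U$ is red to $h$ or blue to $h$. If one vertex of $U$ is red to $h$ and another is blue to $h$, then the clique on $h$ has no red $K_{k-1}$ and no blue $K_{t-1}$, contrary to $m\ge R(k-1,t-1)$. So all edges between $U$ and $h$ have the same color.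

Suppose that they are blue. If $e$ or $g$ were blue, then $h$ would contain no blue $K_{t-2}$ and no red $K_k$, contrary to $m\ge R(k,t-2)$. So $e$ and $g$ are red.

Suppose that they are red. Then $h$ contains no red $K_{k-1}$ and no blue $K_t$, so $m\le R(k-1,t)-1$, that is, $R(k,t-1)\le R(k-1,t)$, and equality holds in~\eqref{eq:star}. If $e$ or $g$ were red, then $h$ would contain no red $K_{k-2}$ and no blue $K_t$, contrary to $m\ge R(k-2,t)$. So $e$ and $g$ are blue.
\end{proof}

The inequality in~\eqref{eq:star} enters only in the last case. Without it, a vertex that is red to $h$ could leave room for a red edge as well as for a blue edge, and the colors of $e$ and $g$ would not be linked by this argument.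

\section{Labels for the vertices of a sender}\label{sec:labels}

In the good coloring that we shall give to $F$, a sender is colored as in Example~\ref{ex:sender}: the edges $e,g$ are red, the edges from $\Gamma$ to $e\cup g$ are blue, and each hyperedge is colored without a red $K_k$ and without a blue $K_{t-1}$, which is possible because $m<R(k,t-1)$. By condition (i) of Lemma~\ref{lem:twins}, each vertex $w$ of $\Gamma$ is also attached to an anchor, with a label $\lambda(w)$; we shall color $w$ red to its $Y$-blocks and blue to its $X$-blocks. Call a coordinate $j$ \emph{constant on} a set $Q\subseteq V(\Gamma)$ if $\lambda_j(w)$ is the same for all $w\in Q$. A red clique $Q$ in a hyperedge then extends to a larger red clique by one vertex from each row $j\in[k-2]$ of $Y$ such that $j$ is constant on $Q$. So a red clique $Q$ can afford at most $k-1-|Q|$ constant coordinates in $[k-2]$, and a blue clique at most $t-1-|Q|$ in $[t-2]$.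

For $k=t=3$ every hyperedge is a single edge, which is red, and it can afford no constant coordinate. So $\lambda$ must be a proper coloring of $\Gamma$. This forces $s\ge17$ and $S=12(s+2)+2\ge230$, while $R(3,3)-2=4$. In general, if the labels on a hyperedge are required to differ in every coordinate, then $s\ge m$ and $S\ge3(k-1)(t-2)s\ge6m$, while $R(k,t)-2\le2m$ by~\eqref{eq:half}. Nothing is gained unless labels are allowed to agree, and for cliques $Q$ with $|Q|\ge2$ the budget is as follows.
\begin{itemize}
\item A blue clique has $|Q|\le t-2$, so it can afford one constant coordinate.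
\item A red clique with $|Q|\le k-2$ can afford one constant coordinate.
\item A red $K_{k-1}$ can afford none, and it does occur, since $m\ge R(k-1,t-1)$.
\end{itemize}
The first two kinds are handled by a code in which two words agree in at most one coordinate. The values of affine functions over $\mathbb F_s$ give $s^2$ such words, so an alphabet of size about $\sqrt{16m}$ is enough. The third kind is handled by placing the Ramsey coloring on the hyperedge at random, and this is the step that determines $s$. For the rest of the proof of Theorem~\ref{thm:explicit}, $s$ is a prime as in that theorem.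

\begin{lemma}\label{lem:code}
There is a map $\lambda\colon V(\Gamma)\to\mathbb F_s^{\,L-2}$ such that for every hyperedge $h$:
\begin{enumerate}
\item[(a)] the labels of two distinct vertices of $h$ agree in at most one coordinate;
\item[(b)] for every $j\in[L-2]$ and $\sigma\in\mathbb F_s$, at most $17m/s$ vertices $w\in h$ have $\lambda_j(w)=\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D=\lceil q/s\rceil$. From $q\le16m\le s^2$ we get $D\le s$, and from $s\le m$ we get $D\le16m/s+1\le17m/s$. Choose a set $\Delta\subseteq\mathbb F_s$ with $D$ elements. Since $sD\ge q$, there is an injection $i\mapsto(\alpha_i,\gamma_i)$ from $[q]$ to $\mathbb F_s\times\Delta$. Since $s\ge L$, there are distinct $\xi_1,\dots,\xi_{L-2}\in\mathbb F_s$. Put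
\[
\lambda_j(w)=\alpha_{\kappa(w)}+\gamma_{\kappa(w)}\,\xi_j\qquad(j\in[L-2]).
\]
As $\kappa$ is injective on $h$, distinct vertices of $h$ give distinct affine functions $\xi\mapsto\alpha+\gamma\xi$ on the field $\mathbb F_s$. Two distinct affine functions agree in at most one point, which gives (a). For given $j$ and $\sigma$, each $\gamma\in\Delta$ determines the unique $\alpha$ with $\alpha+\gamma\xi_j=\sigma$. So at most $D$ affine functions, and hence at most $D$ vertices of $h$, take the value $\sigma$ at $\xi_j$, which gives (b).
\end{proof}

\begin{lemma}\label{lem:color}
For every hyperedge $h$ there is a coloring $\varphi_h$ of the clique on $h$ with no red $K_k$ and no blue $K_{t-1}$ such that for every $Q\subseteq h$ with $|Q|\ge2$: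
\begin{enumerate}
\item[(a)] if $Q$ is a red clique, at most $k-1-|Q|$ coordinates in $[k-2]$ are constant on $Q$;
\item[(b)] if $Q$ is a blue clique, at most $t-1-|Q|$ coordinates in $[t-2]$ are constant on $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi$ be a coloring of the complete graph on $[m]$ with no red $K_k$ and no blue $K_{t-1}$. Every bijection $\pi\colon h\to[m]$ transfers $\Phi$ to $h$. By Lemma~\ref{lem:code}(a), at most one coordinate is constant on a set $Q\subseteq h$ with $|Q|\ge2$. For every $\pi$ this gives (b), since blue cliques have $|Q|\le t-2$, and it gives (a) for $|Q|\le k-2$. It remains to find $\pi$ such that no coordinate in $[k-2]$ is constant on a red $K_{k-1}$.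

The coloring $\Phi$ has at most $\mathcal M=\prod_{j=2}^kR(j,t)$ red copies of $K_{k-1}$. To see this, choose the vertices of a red $K_{k-1}$ one after another. When $i$ vertices have been chosen, $0\le i\le k-2$, the next one lies in the set of vertices that are red to the chosen ones. This set contains no red $K_{k-i}$ and no blue $K_t$, so it has fewer than $R(k-i,t)$ vertices. The product of these bounds over $i=0,\dots,k-2$ is $\mathcal M$.

Let $\pi$ be a uniformly random bijection. Fix a red $K_{k-1}$ of $\Phi$ and a coordinate $j\in[k-2]$. The preimage of the clique is a uniformly random $(k-1)$-subset of $h$. Let $N_\sigma$ be the number of $w\in h$ with $\lambda_j(w)=\sigma$, so that $\sum_\sigma N_\sigma=m$ and $N_\sigma/m\le17/s$ by Lemma~\ref{lem:code}(b). For $N\le m$ and $0\le i<m$ we have $(N-i)/(m-i)\le N/m$, so $\binom{N}{k-1}/\binom{m}{k-1}\le(N/m)^{k-1}$. The probability that $j$ is constant on the preimage is therefore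
\[
\sum_\sigma\binom{N_\sigma}{k-1}\Big/\binom{m}{k-1}\ \le\ \sum_\sigma\Bigl(\frac{N_\sigma}{m}\Bigr)^{k-1}\ \le\ \Bigl(\frac{17}{s}\Bigr)^{k-2}\sum_\sigma\frac{N_\sigma}{m}\ =\ \Bigl(\frac{17}{s}\Bigr)^{k-2}.
\]
The expected number of pairs consisting of a red $K_{k-1}$ and a coordinate in $[k-2]$ that is constant on it is at most $\mathcal M(k-2)(17/s)^{k-2}<1$. So for some $\pi$ there is no such pair.
\end{proof}

\section{The graph $F$ and the proof of Theorem~\ref{thm:explicit}}\label{sec:F}

\subsection*{Construction}
The typed edges of an anchor need gadgets, and the vertices of the gadgets need an anchor. If a gadget vertex were attached to the anchor that its gadget controls, a clique could combine edges of the gadget with attachment edges in ways that Lemmas~\ref{lem:cliques} and~\ref{lem:color} do not cover. We avoid this by using three anchors cyclically: the vertices that force a blue-type edge of one anchor are attached to the next anchor, and the senders, which are adjacent to the first anchor and to neighbors of the second, are attached to the third. The graph $H$ is built in four steps.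
\begin{enumerate}
\item[1.] \emph{Anchors.} Take three disjoint anchors $A^\nu$, $\nu\in\mathbb Z_3$, with no edges between them, and let $A=A^0\cup A^1\cup A^2$. The parts of $A^\nu$ carry the superscript $\nu$, and the edges of $A^\nu$ have \emph{level} $\nu$.
\item[2.] \emph{Reference edge.} Add an edge $e_0$ on two new vertices and declare it red-type.
\item[3.] \emph{Helpers.} For each blue-type edge $f$ of $A$, of level $\nu$, add a set $H_f$ of $k-2$ new vertices, the \emph{helpers}, and make $T_f=f\cup H_f$ a clique $K_k$. All edges of $T_f$ other than $f$ are red-type edges of level $\nu$. Assign distinct elements $\sigma\in\mathbb F_s$ to the helpers in $H_f$, which is possible as $k-2\le s$, and attach the helper with element $\sigma$ to $A^{\nu+1}$ with label $(\sigma,\dots,\sigma)$.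
\item[4.] \emph{Senders.} For each red-type edge $g\ne e_0$, of level $\nu$, add a new copy $\Gamma_g$ of $\Gamma$ as a sender between $e_0$ and $g$, and attach each $w\in\Gamma_g$ to $A^{\nu+2}$ with the label $\lambda(w)$ of Lemma~\ref{lem:code}.
\end{enumerate}
The edges added in step 4 and all attachment edges have no type, so the construction stops here. Let $F$ be obtained from $H$ by adding a vertex $v$ whose neighborhood is $A$, and let $\mathcal S=A\cup e_0$. By~\eqref{eq:size}, $|\mathcal S|=S$. The vertices outside $\mathcal S\cup\{v\}$ are the helpers and the vertices of the senders. Such vertices exist, none of them is adjacent to $v$, and each is attached to one of the anchors. For later use we record the neighborhoods in $F$: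
\begin{itemize}
\item[(N1)] a vertex of $\Gamma_g$, with $g$ of level $\nu$, has neighbors only in $\Gamma_g$, in $e_0\cup g$ and in $A^{\nu+2}$;
\item[(N2)] a helper in $H_f$, with $f$ of level $\nu$, has neighbors only in $T_f$, in $A^{\nu+1}$ and in senders;
\item[(N3)] an end of $e_0$ is adjacent only to the other end and to vertices of senders;
\item[(N4)] a vertex of $A^\nu$ has no neighbor in $A^{\nu+1}\cup A^{\nu+2}$.
\end{itemize}

\subsection*{New edges at $v$}

\begin{lemma}\label{lem:force}
Let $G$ be a non-arrowing graph containing $H$. Then $G$ has a good coloring that respects the types.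
\end{lemma}

\begin{proof}
Take a good coloring of $G$. By Lemma~\ref{lem:sender}, every red-type edge has the color of $e_0$. Suppose that this color is blue. Then equality holds in~\eqref{eq:star}, so $k\ge t$; this is the only use of the second half of~\eqref{eq:star}. If $k>t$, take a blue-type edge $f$, for instance between $Z^0$ and $\hat X^0$, and delete one end of $f$ from $T_f$. What remains is a $K_{k-1}$ all of whose edges are red-type and hence blue, and $k-1\ge t$, a contradiction. So $k=t$, and exchanging the two colors gives another good coloring. Thus we may assume that all red-type edges are red. For each blue-type edge $f$, all other edges of the clique $T_f$ on $k$ vertices are red, so $f$ is blue.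
\end{proof}

\begin{proposition}\label{prop:arrow}
Conditions \emph{(i)} and \emph{(ii)} of Lemma~\ref{lem:twins} hold for $F$, $v$ and $\mathcal S$.
\end{proposition}

\begin{proof}
(i) Let $w\notin\mathcal S\cup\{v\}$ be attached to $A^\nu$; we have noted that $vw\notin E(F)$. If $F+vw$ did not arrow, it would have a good coloring that respects the types, by Lemma~\ref{lem:force}. Lemma~\ref{lem:block}(b), applied to the anchor $A^\nu$ with $u=v$, would give that $vw$ is not an edge of $F+vw$.

(ii) In $F'$ both $v$ and $v'$ are adjacent to all of $A^0$. If $F'$ did not arrow, the same two lemmas, with $u=v$ and $w=v'$, would give that $vv'$ is not an edge of $F'$.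
\end{proof}

\subsection*{A good coloring}

\begin{proposition}\label{prop:good}
The graph $F$ does not arrow.
\end{proposition}

\begin{proof}
Color the typed edges according to their types. Color all edges between $\Gamma_g$ and $e_0\cup g$ blue, and color each hyperedge $h$ of each $\Gamma_g$ by the coloring $\varphi_h$ of Lemma~\ref{lem:color}. Every attached vertex is blue to its $X$-blocks and red to its $Y$-blocks. In each anchor, $v$ is blue to $\hat X\cup X\cup W$ and red to $\hat Y\cup Y\cup Z$. This colors all edges of $F$. Let $K$ be a red or a blue clique. We show that $|K|\le k-1$ if $K$ is red and $|K|\le t-1$ if $K$ is blue.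

\emph{Case 1: $v\in K$.} Then $K\setminus\{v\}$ is a clique in $A$, so it lies in one graph $\mathcal X^\nu$ or $\mathcal Y^\nu$. If $K$ is red, then $K\setminus\{v\}$ is a red clique in $Z^\nu$ or in $\hat Y^\nu\cup Y^\nu$ and has at most $k-2$ vertices by Lemma~\ref{lem:cliques}(b). If $K$ is blue, then $K\setminus\{v\}$ is a blue clique in $\hat X^\nu\cup X^\nu$ or in $W^\nu$ and has at most $t-2$ vertices by Lemma~\ref{lem:cliques}(a).

\emph{Case 2: $K$ meets a sender $\Gamma_g$, with $g$ of level $\nu$.} Let $Q=K\cap\Gamma_g$. It lies in one hyperedge by Lemma~\ref{lem:gamma}, so $|Q|\le k-1$ if $K$ is red and $|Q|\le t-2$ if $K$ is blue. By (N1), $K\setminus Q\subseteq(e_0\cup g)\cup A^{\nu+2}$. Each end of $g$ lies in $A^\nu$ or is a helper of a blue-type edge of level $\nu$. By (N2)--(N4), the set $e_0\cup g$ is disjoint from $A^{\nu+2}$ and sends no edge to it. So the clique $K\setminus Q$ lies in one of the two sets.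

Let $K\setminus Q\subseteq e_0\cup g$. If $K$ is red, then $K=Q$, because the edges from $Q$ to $e_0\cup g$ are blue; so $|K|\le k-1$. If $K$ is blue, then $|K\setminus Q|\le1$, because by (N3) the only edges inside $e_0\cup g$ are the red edges $e_0$ and $g$; so $|K|\le(t-2)+1$.

Let $K\setminus Q\subseteq A^{\nu+2}$. If $K$ is red, then $K\setminus Q$ is a red clique in $Y^{\nu+2}$, which has at most one vertex in each row. A vertex of a block $Y^{\nu+2}_{j,\sigma}$ is adjacent to all of $Q$ only if $\lambda_j(w)=\sigma$ for all $w\in Q$. So $|K\setminus Q|$ is at most the number of coordinates in $[k-2]$ that are constant on $Q$. For $|Q|=1$ this gives $|K|\le1+(k-2)$, and for $|Q|\ge2$ Lemma~\ref{lem:color}(a) gives $|K|\le|Q|+(k-1-|Q|)$. If $K$ is blue, then $K\setminus Q$ is a blue clique in $X^{\nu+2}$, with at most one vertex in each row, and $|K\setminus Q|$ is at most the number of coordinates in $[t-2]$ that are constant on $Q$. So $|K|\le1+(t-2)$ for $|Q|=1$, and $|K|\le|Q|+(t-1-|Q|)$ for $|Q|\ge2$ by Lemma~\ref{lem:color}(b).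

\emph{Case 3: $K$ meets no sender and contains a helper in $H_f$, with $f$ of level $\nu$.} By (N2), $K\subseteq T_f\cup A^{\nu+1}$, and by (N4) the ends of $f$ have no neighbor in $A^{\nu+1}$. So $K\subseteq T_f$ or $K\subseteq H_f\cup A^{\nu+1}$.

Let $K\subseteq T_f$. If $K$ is red, it misses an end of the blue edge $f$, so $|K|\le k-1$. If $K$ is blue, then $|K|=1$, since all edges of $T_f$ at a helper are red.

Let $K\subseteq H_f\cup A^{\nu+1}$. If $K$ contains two helpers, then $K$ is red. The labels of the two helpers differ in every coordinate, so they have no common neighbor in $A^{\nu+1}$; hence $K\subseteq H_f$ and $|K|\le k-2$. If $K$ contains exactly one helper, its other vertices form a red clique in $Y^{\nu+1}$ or a blue clique in $X^{\nu+1}$, according to the color of $K$, and Lemma~\ref{lem:cliques} gives $|K|\le1+(k-2)$ or $|K|\le1+(t-2)$.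

\emph{Case 4: $K\subseteq A\cup e_0$.} By (N3) and (N4), either $K\subseteq e_0$ and $|K|\le2<\min(k,t)$, or $K$ lies in one anchor and Lemma~\ref{lem:cliques} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
By Propositions~\ref{prop:arrow} and~\ref{prop:good}, Lemma~\ref{lem:twins} applies to $F$, $v$ and $\mathcal S$. It gives, for every $n\ge|V(F)|$, a $(K_k,K_t)$-co-critical graph on $n$ vertices with at most $Sn+C$ edges, where $C=\binom{|V(F)|}{2}$.
\end{proof}

\section{Choice of the prime and the proof of Theorem~\ref{thm:main}}\label{sec:prime}

The decisive condition in Theorem~\ref{thm:explicit} is $s^{k-2}>17^{k-2}(k-2)\mathcal M$. The product $\mathcal M$ has $k-1$ factors, each at most $R=R(k,t)$, and the bound $\mathcal M\le R^{k-1}$ alone would only justify a value of $s$ larger than $R$. For $k=3$ the condition reads $s>17\,t\,R(3,t)$, which is incompatible with $s\le m$. When $k$ and $t$ are large and comparable, however, linearly many factors $R(j,t)$ are each smaller than $R$ by a factor exponential in $L$. Then $\mathcal M$ is smaller than $R^{k-1}$ by a factor $2^{-2\eta L^2}$ for some $\eta>0$. This absorbs the extra factor $R\le4^L$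 and leaves, after taking the $(k-2)$-th root, a saving of $2^{-\eta L}$ in $s$, which is a negative power of $R$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\varepsilon\in(0,1]$. Since $\delta\log_2(2e/\delta)\to0$ as $\delta\to0$, we can choose $\delta\in(0,\varepsilon/2]$ with $\delta\log_2(2e/\delta)\le\varepsilon/4$. Put $\eta=\varepsilon\delta/16$, so that $\eta\le\varepsilon/32$, and $c=\eta/4$. Choose $L_0$ such that all $L\ge L_0$ satisfy
\begin{gather*}
\varepsilon L\ge3,\qquad \delta L\ge4,\qquad 2^{\eta L}\ge8,\qquad 2^{(\varepsilon/2-\eta)L}\ge L,\qquad 2^{(\varepsilon/2-2\eta)L}\ge16,\\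
68^{L}L<2^{\eta L^2},\qquad 26L^2\le2^{\varepsilon\eta L/8}.
\end{gather*}
The numbers $c$ and $L_0$ depend only on $\varepsilon$. Let $t_1,t_2$ be as in the theorem and $L=\max(t_1,t_2)$; both $t_i$ are at least $\varepsilon L\ge3$.

\emph{Naming the colors.} Exchanging the names of the colors turns $(K_{t_1},K_{t_2})$-co-critical graphs into $(K_{t_2},K_{t_1})$-co-critical graphs, so we may take $(k,t)$ to be $(t_1,t_2)$ or $(t_2,t_1)$. Since $R(a,b)=R(b,a)$, passing from one choice to the other exchanges the numbers $R(k,t-1)$ and $R(k-1,t)$. If they differ, one choice gives strict inequality in~\eqref{eq:star}; if they are equal, we choose $k\ge t$. So~\eqref{eq:star} holds.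

\emph{The size of $R$.} By~\eqref{eq:mono} and the bound of Erd\H{o}s, $R\ge R(\min(k,t),\min(k,t))\ge2^{\varepsilon L/2}$, and by~\eqref{eq:ES}, $R\le2^{k+t-2}\le4^L$. Thus
\begin{equation}\label{eq:Rsize}
2^{\varepsilon L/2}\le R\le4^L ,
\end{equation}
and $R\ge16$ by the fifth condition on $L$. The lower bound in~\eqref{eq:Rsize} and the inequality $k\ge\varepsilon L$ below are where the hypothesis $\min(t_1,t_2)\ge\varepsilon\max(t_1,t_2)$ is used.

\emph{The size of $\mathcal M$.} Let $J=\lfloor\delta L\rfloor$, so that $4\le J\le L$ and $J\le\varepsilon L\le k$. The binomial coefficient $\binom{a+b}{a}$ increases in $a$ and in $b$, and $\binom NJ\le(eN/J)^J$ because $J!\ge(J/e)^J$. So for $2\le j\le J$, by~\eqref{eq:ES},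
\[
R(j,t)\le\binom{(j-1)+(t-1)}{j-1}\le\binom{J+L}{J}\le\Bigl(\frac{2eL}{J}\Bigr)^{J}=\exp\Bigl(L\,x\ln\frac{2e}{x}\Bigr),\qquad x=\frac JL\le\delta .
\]
The function $x\mapsto x\ln(2e/x)$ has derivative $\ln(2/x)>0$ on $(0,1]$, so the right side is at most $(2e/\delta)^{\delta L}\le2^{\varepsilon L/4}$. By~\eqref{eq:Rsize}, $R(j,t)\le2^{-\varepsilon L/4}R$ for these $j$, whose number is $J-1\ge\delta L-2\ge\delta L/2$. For the remaining $j\le k$ we use $R(j,t)\le R$. Hence
\begin{equation}\label{eq:M}
\mathcal M\le R^{k-1}\,2^{-\varepsilon\delta L^2/8}=R^{k-1}\,2^{-2\eta L^2}.
\end{equation}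

\emph{The prime.} Bertrand's postulate says that for every integer $N\ge1$ there is a prime in $(N,2N]$. With $N=\lfloor x\rfloor$ this gives a prime in $[x,2x]$ for every real $x\ge1$. Since $R\,2^{-\eta L}\ge2^{(\varepsilon/2-\eta)L}\ge L$, there is a prime $s$ with
\[
R\,2^{-\eta L}\le s\le2R\,2^{-\eta L},
\]
and $s\ge L=\max(k,t)$. We verify the other hypotheses of Theorem~\ref{thm:explicit}. By~\eqref{eq:half}, $m\ge R/2-1\ge R/4$, and $s\le R/4$ because $2^{\eta L}\ge8$; so $s\le m$. Next, $s^2\ge R\cdot R\,2^{-2\eta L}\ge R\,2^{(\varepsilon/2-2\eta)L}\ge16R\ge16m$. Finally, by~\eqref{eq:M} and~\eqref{eq:Rsize},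
\[
\mathcal M(k-2)\Bigl(\frac{17}{s}\Bigr)^{k-2}\le R^{k-1}2^{-2\eta L^2}\cdot L\cdot17^{L}\cdot R^{-(k-2)}2^{\eta L(k-2)}\le4^L\,L\,17^L\,2^{-\eta L^2}<1 .
\]

\emph{The slope.} Each of the two products in~\eqref{eq:size} is at most $L\,[L(s+1)+L]=L^2(s+2)$, and $s\ge2$, so
\[
S\le6L^2(s+2)+2\le13L^2s\le26L^2\,2^{-\eta L}R .
\]
By~\eqref{eq:Rsize}, $2^{-\eta L}\le R^{-\eta/2}$ and $26L^2\le2^{\varepsilon\eta L/8}\le R^{\eta/4}$. Therefore $S\le R^{1-\eta/4}=R^{1-c}$. Since $R^{c}\ge26L^2\ge2$ and $R\ge16$, we also have $R^{1-c}\le R/2<R-2$. Theorem~\ref{thm:explicit} now gives, for all large $n$, a co-critical graph on $n$ vertices with at most $Sn+C\le R^{1-c}n+C$ edges, where $C$ depends only on $t_1$ and $t_2$.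
\end{proof}

\begin{thebibliography}{1}

\bibitem{SZ}
Zi-Xia Song and Jingmei Zhang,
\emph{On the size of $(K_t,\mathcal{T}_k)$-co-critical graphs},
arXiv:1904.07825 (2019).

\end{thebibliography}
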